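\title{Interpolating sequences for the $\mathcal H^p$ scale of a complete Pick space}

\begin{abstract}
Let $\mathcal M$ be a reproducing kernel Hilbert space with a normalized complete Pick kernel, and let $\mathcal H^p$, $1\le p\le\infty$, be the scale of spaces obtained by complex interpolation between the weak product $\mathcal M\odot\mathcal M$ and its anti-dual, so that $\mathcal H^2=\mathcal M$. We prove that for every $1<p<\infty$ the interpolating sequences for $\mathcal H^p$ are the same as those for $\mathcal M$, which answers a question of Aleman, Hartz, McCarthy and Richter. The same holds for $p=1$, and it fails for $p=\infty$. The main tool is that positive combinations $V$ of kernel functions are accretive multipliers. A Kato-type inequality for their fractional powers yields factorizations $V^\alpha F$ with $F\in\mathcal M$ and weighted $L^2$ estimates for the Gram operator of the sequence, with weights $|V|^{\pm2\alpha}$, $\alpha<\frac12$.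
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The scale $\mathcal H^p$}

Let $X$ be an infinite set and let $\mathcal M$ be a reproducing kernel Hilbert space of functions on $X$ with kernel $k$. We write $k_x(y)=k(y,x)$, so that $f(x)=\langle f,k_x\rangle$ for $f\in\mathcal M$; inner products are linear in the first variable. We assume that $k$ is a \emph{normalized complete Pick kernel}:
\begin{itemize}
\item there is a base point $x_0\in X$ with $k(x,x_0)=1$ for all $x\in X$;
\item $k$ does not vanish;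
\item the kernel $1-1/k$ is positive semidefinite.
\end{itemize}
The model is the Hardy space $H^2(\mathbb D)$, where $k(y,x)=(1-y\bar x)^{-1}$, $x_0=0$ and $1-1/k(y,x)=y\bar x$. A \emph{multiplier} of $\mathcal M$ is a function $\varphi$ on $X$ with $\varphi\mathcal M\subseteq\mathcal M$. The operator $M_\varphi f=\varphi f$ is then bounded, and the multipliers form a Banach algebra $\operatorname{Mult}(\mathcal M)$ with the norm $\|M_\varphi\|$. We assume throughout:
\begin{itemize}
\item[(A)] $\operatorname{Mult}(\mathcal M)$ is densely contained in $\mathcal M$.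
\end{itemize}

The Hardy space is one member of the family $H^p(\mathbb D)$, and one would like to have such a family around a general space $\mathcal M$. The endpoint $p=1$ can be described through $H^2$ alone. A product of two functions in $H^2$ lies in $H^1$ by the Cauchy--Schwarz inequality. Conversely, a nonzero $h\in H^1$ is $IF$ with $I$ a Blaschke product and $F\in H^1$ zero-free, so $h=(IF^{1/2})F^{1/2}$ is such a product. For general $\mathcal M$ the substitute for $H^1$ is therefore the \emph{weak product}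
\[
\mathcal M\odot\mathcal M=\Big\{\sum_{n=1}^\infty f_ng_n:\ f_n,g_n\in\mathcal M,\ \sum_n\|f_n\|_{\mathcal M}\|g_n\|_{\mathcal M}<\infty\Big\},
\]
a Banach space in which the norm of $h$ is the infimum of $\sum_n\|f_n\|_{\mathcal M}\|g_n\|_{\mathcal M}$ over all representations $h=\sum_nf_ng_n$. For a Banach space $E$ let $E^\dagger$ be its anti-dual, the space of bounded conjugate-linear functionals on $E$. Under the pairing that extends the inner product of $\mathcal M$, the anti-dual of the weak product is a Banach space of functions on $X$ (see Lemma~\ref{lem:density}), and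
\[
(\mathcal M\odot\mathcal M)^\dagger\subseteq\mathcal M\subseteq\mathcal M\odot\mathcal M .
\]
For $0\le\theta\le1$ and $p=\frac1{1-\theta}$ define, by complex interpolation,
\[
\mathcal H^p=[\mathcal M\odot\mathcal M,(\mathcal M\odot\mathcal M)^\dagger]_{[\theta]} .
\]
Thus $\mathcal H^1=\mathcal M\odot\mathcal M$ and $\mathcal H^\infty=(\mathcal M\odot\mathcal M)^\dagger$. The symbol $\mathcal H^\infty$ does not denote a space of bounded functions: point evaluations on it need not be uniformly bounded (Section~\ref{sec:infinity}).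

Two known facts about the scale are used without proof. The first is that $\mathcal H^2=\mathcal M$; we need this only up to equivalence of norms. The second concerns the functional $\delta_x$ of evaluation at $x\in X$: for $1<p<\infty$,
\begin{equation}\label{eq:pointeval}
\|\delta_x\|_{(\mathcal H^p)^*}\approx k(x,x)^{1/p},
\end{equation}
with constants independent of $k$ and $x$. For $p=1$ one has equality in \eqref{eq:pointeval}, by Lemma~\ref{lem:density}.

\subsection{Interpolating sequences}

The number $\|\delta_x\|_{(\mathcal H^p)^*}$ is the largest size that a function in the unit ball of $\mathcal H^p$ can have at $x$. A sequence is interpolating when, in these units, the values at its points can be prescribed independently of each other. Precisely, for $1\le p\le\infty$ a sequence $(x_n)$ of distinct points of $X$ is \emph{interpolating for $\mathcal H^p$} if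
\[
f\longmapsto\big(f(x_n)/\|\delta_{x_n}\|_{(\mathcal H^p)^*}\big)_n
\]
maps $\mathcal H^p$ boundedly onto $\ell^p$. The following question was posed in \cite{AHMRscale}.

\medskip
\noindent\emph{Are the interpolating sequences for $\mathcal H^p$ the same as those for $\mathcal H^2=\mathcal M$ when $1<p<2$? When $2<p<\infty$?}
\medskip

It is convenient to move the normalization into a measure. Given $(x_n)$, put $\mu_n=1/k(x_n,x_n)$, let $L^p(\mu)$ be the space of scalar sequences $c$ with $\|c\|_p^p=\sum_n|c_n|^p\mu_n<\infty$, and write $\int c\,d\mu=\sum_nc_n\mu_n$. Let $Rf=(f(x_n))_n$ be the restriction of a function $f$ to the sequence. By \eqref{eq:pointeval}, the sequences $f(x_n)/\|\delta_{x_n}\|_{(\mathcal H^p)^*}$ and $f(x_n)\mu_n^{1/p}$ differ by factors that are bounded above and below. Hence, for $1\le p<\infty$,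
\begin{equation}\label{eq:reform}
(x_n)\text{ is interpolating for }\mathcal H^p\iff R:\mathcal H^p\to L^p(\mu)\text{ is bounded and onto.}
\end{equation}
We call $(x_n)$ \emph{$p$-Carleson} if $R:\mathcal H^p\to L^p(\mu)$ is bounded.

In \eqref{eq:reform} neither the operator $R$ nor the measure $\mu$ depends on $p$, and this suggests that the answer is yes. The classical Hardy spaces point the same way. If $f=IF\in H^p(\mathbb D)$ with $I$ a Blaschke product and $F$ zero-free, then $|f|^p\le|F^{p/s}|^s$ and $\|F^{p/s}\|_{H^s}^s=\|f\|_{H^p}^p$, so the inequality $\sum_n|f(x_n)|^p\mu_n\le C\|f\|^p_{H^p}$ holds for one exponent if and only if it holds for all. This argument rests on taking fractional powers of functions and computing their norms, and neither step is available for $\mathcal H^p$, whose elements are described only through interpolation. Interpolation itself gives little. It carries boundedness of $R$ from $p=1,2$ to $1<p<2$, but it says nothing directly about surjectivity, and it cannot be run from the endpoint $p=\infty$,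 where the statement turns out to be false.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal M$ have a normalized complete Pick kernel and satisfy \textup{(A)}, and let $1<p<\infty$. A sequence of distinct points of $X$ is interpolating for $\mathcal H^p$ if and only if it is interpolating for $\mathcal M$.
\end{theorem}

So the answer is yes in both ranges. The proof gives more. For $x,y\in X$ let $d(x,y)\ge0$ be defined by
\[
d(x,y)^2=1-\frac{|k(x,y)|^2}{k(x,x)k(y,y)} ;
\]
this is the sine of the angle between $k_x$ and $k_y$, and in the Hardy space it is the pseudohyperbolic distance $|x-y|/|1-x\bar y|$. Call $(x_n)$ \emph{separated} if $\inf_{m\ne n}d(x_m,x_n)>0$. For a finitely supported sequence $c$ put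
\[
R^*c=\sum_nc_n\mu_nk_{x_n},\qquad Gc=RR^*c,\quad\text{that is,}\quad (Gc)_n=\sum_mk(x_n,x_m)\mu_mc_m .
\]

\begin{theorem}\label{thm:supp}
Let $\mathcal M$ be as in Theorem~\ref{thm:main} and let $(x_n)$ be a sequence of distinct points of $X$.
\begin{enumerate}
\item[(i)] If $(x_n)$ is $p$-Carleson for one $p\in[1,\infty)$, then it is $p$-Carleson for all $p\in[1,\infty)$.
\item[(ii)] For each $p\in[1,\infty)$ the following are equivalent: $(x_n)$ is interpolating for $\mathcal H^p$; $(x_n)$ is interpolating for $\mathcal M$; $(x_n)$ is separated and $2$-Carleson.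
\item[(iii)] In that case $R^*G^{-1}$ is a linear operator of interpolation, that is, a right inverse of $R$, which is bounded from $L^p(\mu)$ to $\mathcal H^p$ simultaneously for all $1<p<\infty$.
\item[(iv)] Statement \textup{(ii)} fails for $p=\infty$, already for $\mathcal M=H^2(\mathbb D)$: there is a sequence that is interpolating for $H^2(\mathbb D)$ and not for $\mathcal H^\infty$.
\end{enumerate}
\end{theorem}

\subsection{Method and outline}

We cannot take powers of arbitrary functions, but we can take powers of the functions $V=R^*a$ with $a\ge0$. The complete Pick property makes $M_V$ an accretive operator, so $V^z$ is a multiplier for every $z\in\mathbb C$, and it gives the pointwise bound $|V(x_n)|\ge a_n$. Norms of the form $\|M_V^{\alpha}g\|$ are hard to compute, whereas the adjoint $(M_V^*)^{\alpha}$ acts diagonally on kernel functions. A Kato-type inequality says that for $|\alpha|<\frac12$ the two are comparable, with constants that depend on $\alpha$ only. These tools are developed in Section~\ref{sec:tools},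 after the facts on interpolation in Section~\ref{sec:prelim}, and Section~\ref{sec:onepoint} shows them at work for a single point. Section~\ref{sec:carleson} treats the Carleson condition. Section~\ref{sec:forward} proves that $G$ is invertible on every $L^p(\mu)$ when the sequence is interpolating for $\mathcal M$, which gives one direction of Theorem~\ref{thm:main}; Section~\ref{sec:backward} proves the other. Section~\ref{sec:endpoints} completes the proof of Theorem~\ref{thm:supp}.

Besides textbook facts and the two facts quoted above, the only external result is a theorem from \cite{AHMRinterp}, stated as Theorem~\ref{thm:AHMR}. In the proof of Theorem~\ref{thm:main} it is used only for the passage from $\mathcal H^p$ to $\mathcal M$ when $1<p<2$.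

The letter $C$ denotes constants that may change from line to line. They may depend on $\mathcal M$, on the exponents and on the bounds named in the hypotheses, but never on the functions or the finitely supported sequences being estimated. The exponent conjugate to $p$ is $p'$. Inside an integral $d\mu$ or a norm $\|\cdot\|_p$, a function $V$ on $X$ stands for the sequence $RV$.

\section{Complex interpolation and the restriction operator}\label{sec:prelim}

\subsection{The complex method}

We recall the definitions from \cite{BL}. Let $E_0,E_1$ be Banach spaces continuously contained in a common Hausdorff topological vector space. Consider bounded continuous functions $\Phi$ from the strip $0\le\operatorname{Re}z\le1$ to $E_0+E_1$ that are holomorphic in the interior and such that, for $j=0,1$, the map $y\mapsto\Phi(j+iy)$ is continuous into $E_j$ and tends to $0$ in $E_j$ as $|y|\to\infty$. Put $\|\Phi\|=\max_{j}\sup_y\|\Phi(j+iy)\|_{E_j}$. The space $[E_0,E_1]_{[\theta]}$ consists of the values $\Phi(\theta)$, and the norm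 of an element is the infimum of $\|\Phi\|$ over all $\Phi$ that represent it. We use the following standard facts.
\begin{itemize}
\item \emph{Interpolation of operators.} If $T$ is linear on $E_0+E_1$ and maps $E_j$ to $F_j$ with norm $N_j$, then $T$ maps $[E_0,E_1]_{[\theta]}$ to $[F_0,F_1]_{[\theta]}$ with norm at most $N_0^{1-\theta}N_1^\theta$. As target couples we need only $[\mathbb C,\mathbb C]_{[\theta]}=\mathbb C$ and $[L^{p_0}(\mu),L^{p_1}(\mu)]_{[\theta]}=L^p(\mu)$, where $p_0,p_1<\infty$ and $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$.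
\item \emph{Density and monotonicity.} $E_0\cap E_1$ is dense in $[E_0,E_1]_{[\theta]}$ \cite[Theorem~4.2.2]{BL}. If $E_1\subseteq E_0$, the spaces $[E_0,E_1]_{[\theta]}$ decrease with $\theta$, with continuous inclusions \cite[\S4.2]{BL}.
\item \emph{Reiteration} \cite[Theorem~4.6.1]{BL}. Let $0\le\theta_0,\theta_1\le1$, $0<\eta<1$ and $X_j=[E_0,E_1]_{[\theta_j]}$. If $E_0\cap E_1$ is dense in $E_0$, in $E_1$ and in $X_0\cap X_1$, then $[X_0,X_1]_{[\eta]}=[E_0,E_1]_{[\theta]}$ with $\theta=(1-\eta)\theta_0+\eta\theta_1$.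
\item \emph{Duality} \cite[Corollary~4.5.2]{BL}. If $E_0\cap E_1$ is dense in $E_0$ and in $E_1$ and one of the two spaces is reflexive, then $[E_0,E_1]_{[\theta]}^*=[E_0^*,E_1^*]_{[\theta]}$ for $0<\theta<1$, all spaces being viewed inside $(E_0\cap E_1)^*$. The same holds for anti-duals, because the anti-dual of $E$ is the dual of the conjugate space of $E$, and $\Phi(z)\mapsto\Phi(\bar z)$ shows that conjugation commutes with the complex method.
\end{itemize}

\subsection{Reiteration and duality for $\mathcal H^p$}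

The last two facts have density hypotheses, and this is where (A) and the normalization enter.

\begin{lemma}\label{lem:density}
\begin{enumerate}
\item[(a)] $\|\delta_x\|_{(\mathcal H^1)^*}=k(x,x)$ for every $x\in X$.
\item[(b)] $\mathcal M$ is contractively and densely contained in $\mathcal H^1=\mathcal M\odot\mathcal M$.
\item[(c)] $\mathcal H^\infty$ consists of the $f\in\mathcal M$ for which $\|f\|_{\mathcal H^\infty}=\sup\{|\langle f,g\rangle|:g\in\mathcal M,\ \|g\|_{\mathcal H^1}\le1\}$ is finite. It contains every $k_x$, it is contractively contained in $\mathcal M$, and it is dense in $\mathcal M$ and in $\mathcal H^1$.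
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $u,w\in\mathcal M$ we have $|u(x)w(x)|\le k(x,x)\|u\|\|w\|$; summing over a representation gives $|h(x)|\le k(x,x)\|h\|_{\mathcal H^1}$. The function $h=k_x^2$ has $h(x)=k(x,x)^2$ and $\|h\|_{\mathcal H^1}\le\|k_x\|^2=k(x,x)$, so the bound is attained.

(b) The constant $1=k_{x_0}$ lies in $\mathcal M$ and has norm $1$, so $f=f\cdot1$ gives $\|f\|_{\mathcal H^1}\le\|f\|_{\mathcal M}$. Finite sums $\sum f_ng_n$ are dense in $\mathcal H^1$. If $\varphi$ is a multiplier, then $f\varphi\in\mathcal M$ and $\|fg-f\varphi\|_{\mathcal H^1}\le\|f\|\|g-\varphi\|$, which can be made small by (A).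

(c) By (b), a bounded conjugate-linear functional on $\mathcal H^1$ is determined by its restriction to $\mathcal M$, and this restriction is $g\mapsto\langle f,g\rangle$ for a unique $f\in\mathcal M$. This is the identification of the anti-dual with a space of functions. Taking $g=f$ gives $\|f\|^2\le\|f\|_{\mathcal H^\infty}\|f\|_{\mathcal H^1}\le\|f\|_{\mathcal H^\infty}\|f\|$. By (a), $|\langle k_x,g\rangle|=|g(x)|\le k(x,x)\|g\|_{\mathcal H^1}$, so $k_x\in\mathcal H^\infty$. The span of the $k_x$ is dense in $\mathcal M$, hence in $\mathcal H^1$ by (b).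
\end{proof}

In particular the spaces $\mathcal H^p$ decrease with $p$, all of them lie in $\mathcal H^1$, and $\mathcal H^\infty$ is dense in each of them.

\begin{lemma}[Reiteration]\label{lem:reit}
Let $p_0,p_1\in[1,\infty]$, $0<\eta<1$ and $\frac1p=\frac{1-\eta}{p_0}+\frac\eta{p_1}$. Then $[\mathcal H^{p_0},\mathcal H^{p_1}]_{[\eta]}=\mathcal H^p$. Here $\mathcal H^2$ may be replaced by $\mathcal M$, up to equivalence of norms.
\end{lemma}

\begin{proof}
For the couple $(\mathcal H^1,\mathcal H^\infty)$ the intersection is $\mathcal H^\infty$. It is dense in $\mathcal H^1$, in itself, and in $\mathcal H^{p_0}\cap\mathcal H^{p_1}=\mathcal H^{\max(p_0,p_1)}$. Since $\frac1p=1-\theta$, the relation between the exponents is the relation between the parameters in the reiteration theorem.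
\end{proof}

\begin{lemma}[Duality]\label{lem:dual}
Let $1<q<2$ and $p=q'$.
\begin{enumerate}
\item[(a)] If $f\in\mathcal H^p$ and $g\in\mathcal M$, then $f\in\mathcal M$ and $|\langle f,g\rangle|\le C\|f\|_{\mathcal H^p}\|g\|_{\mathcal H^q}$.
\item[(b)] If $f\in\mathcal M$ and $|\langle f,g\rangle|\le K\|g\|_{\mathcal H^q}$ for all $g\in\mathcal M$, then $f\in\mathcal H^p$ and $\|f\|_{\mathcal H^p}\le CK$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $t=\frac2q-1\in(0,1)$, so that $\frac1q=\frac{1-t}2+t$ and $\frac1p=\frac{1-t}2$. By Lemma~\ref{lem:reit}, $\mathcal H^q=[\mathcal M,\mathcal H^1]_{[t]}$ and $\mathcal H^p=[\mathcal M,\mathcal H^\infty]_{[t]}$. The space $\mathcal M$ is reflexive and dense in $\mathcal H^1$, so the duality theorem gives $(\mathcal H^q)^\dagger=[\mathcal M^\dagger,(\mathcal H^1)^\dagger]_{[t]}=[\mathcal M,\mathcal H^\infty]_{[t]}=\mathcal H^p$, where $f\in\mathcal H^p\subseteq\mathcal M$ acts on $g\in\mathcal M$ by $\langle f,g\rangle$. This is (a). In (b), the functional $g\mapsto\langle f,g\rangle$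 extends to $\mathcal H^q$ with norm at most $K$, since $\mathcal M$ is dense in $\mathcal H^q$. It is represented by some $\tilde f\in\mathcal H^p$ with $\|\tilde f\|_{\mathcal H^p}\le CK$ and $\langle\tilde f,g\rangle=\langle f,g\rangle$ for all $g\in\mathcal M$, so $\tilde f=f$.
\end{proof}

\subsection{The operators $R$ and $R^*$}

Fix a sequence $(x_n)$ of distinct points. For $f\in\mathcal M$ and finitely supported $c$, the reproducing property gives
\begin{equation}\label{eq:adj}
\langle f,R^*c\rangle=\sum_n\overline{c_n}\,\mu_nf(x_n)=\int Rf\,\bar c\,d\mu .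
\end{equation}
Finitely supported sequences are dense in $L^p(\mu)$ for $p<\infty$. Hence $\|R\|_{\mathcal M\to L^2(\mu)}\le\Lambda$ if and only if $\|R^*c\|_{\mathcal M}\le\Lambda\|c\|_2$ for all finitely supported $c$, and then $R^*$ extends to the Hilbert space adjoint of $R$. A bounded operator between Banach spaces is onto if and only if its adjoint is bounded below. Therefore $(x_n)$ is interpolating for $\mathcal M$ if and only if there are $\Lambda,\varepsilon>0$ with
\begin{equation}\label{eq:riesz}
\varepsilon\|c\|_2\le\|R^*c\|_{\mathcal M}\le\Lambda\|c\|_2\qquad\text{for all finitely supported }c .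
\end{equation}
In terms of the normalized kernels $\hat k_n=\mu_n^{1/2}k_{x_n}$ and the coefficients $\gamma_n=c_n\mu_n^{1/2}$ we have $R^*c=\sum_n\gamma_n\hat k_n$ and $\|c\|_2^2=\sum_n|\gamma_n|^2$. So both inequalities in \eqref{eq:riesz} depend only on the numbers $k(x_m,x_n)$.

\section{Accretive multipliers and their powers}\label{sec:tools}

For a bounded operator $B$ on a Hilbert space, $\operatorname{Re}B=\frac12(B+B^*)$. We call $B$ \emph{strictly accretive} if $\operatorname{Re}B\ge\omega$ for some $\omega>0$, that is, $\operatorname{Re}\langle Bf,f\rangle\ge\omega\|f\|^2$ for all $f$.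

\subsection{Kernel functions are accretive multipliers}

Every positive semidefinite kernel is a Gram kernel, so there is a map $b$ from $X$ to a Hilbert space with $1-1/k(x,y)=\langle b(x),b(y)\rangle$. Thus $k(x,y)=(1-\langle b(x),b(y)\rangle)^{-1}$ and $\|b(x)\|^2=1-1/k(x,x)<1$. Recall that a function $\varphi$ is a multiplier with $\|M_\varphi\|\le N$ if and only if the kernel $(N^2-\varphi(y)\overline{\varphi(z)})k(y,z)$ is positive semidefinite, that $M_\varphi^*k_x=\overline{\varphi(x)}k_x$, and that a pointwise product of positive semidefinite kernels is positive semidefinite (Schur's product theorem).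

\begin{lemma}\label{lem:kernel}
For all $x,y\in X$, the function $k_x$ is a multiplier, $\operatorname{Re}M_{k_x}\ge\frac12$, $\operatorname{Re}k_x(y)\ge\frac12$ and $|k(y,x)|\le2k(x,x)$.
\end{lemma}

\begin{proof}
Fix $x$, put $\beta=\|b(x)\|<1$ and $s(y)=\langle b(y),b(x)\rangle$, so that $k_x=1/(1-s)$ and $|s|\le\beta$. From $k(y,z)=1+\langle b(y),b(z)\rangle k(y,z)$ we get
\[
\big(\beta^2-s(y)\overline{s(z)}\big)k(y,z)=\beta^2+\big[\beta^2\langle b(y),b(z)\rangle-\langle b(y),b(x)\rangle\langle b(x),b(z)\rangle\big]k(y,z).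
\]
The bracket equals $\langle Pb(y),b(z)\rangle$ with $P\xi=\beta^2\xi-\langle\xi,b(x)\rangle b(x)$, and $P\ge0$ by the Cauchy--Schwarz inequality. So the bracket is positive semidefinite, and by Schur's theorem so is the whole expression. Hence $S=M_s$ has $\|S\|\le\beta<1$. If $g=(1-S)^{-1}f$, then $(1-s)g=f$ pointwise, so $g=k_xf$; thus $k_x$ is a multiplier and $M_{k_x}=(1-S)^{-1}$. Since $(1-S^*)+(1-S)-(1-S)(1-S^*)=1-SS^*$,
\[
2\operatorname{Re}M_{k_x}-1=(1-S)^{-1}+(1-S^*)^{-1}-1=(1-S)^{-1}(1-SS^*)(1-S^*)^{-1}\ge0 .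
\]
The same identity for the number $s(y)$ gives $\operatorname{Re}k_x(y)\ge\frac12$. Finally $|k(y,x)|\le(1-\beta)^{-1}\le2(1-\beta^2)^{-1}=2k(x,x)$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:kernel} is where the complete Pick property enters. Without it, kernels need not have positive real part: for $(1-y\bar x)^{-2}$ on the disc and $y\bar x$ close to $e^{i\pi/4}$, the argument of the kernel is close to $3\pi/4$. The lemma also shows that (A) follows from the other hypotheses: multipliers lie in $\mathcal M$ because $1\in\mathcal M$, and they include the $k_x$, whose span is dense.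
\end{remark}

\subsection{Powers}

Let $B$ be bounded with $\operatorname{Re}B\ge\omega>0$. If $\operatorname{Re}\lambda<\omega$, then $B-\lambda$ and its adjoint are strictly accretive, hence bounded below, so $B-\lambda$ is invertible. Thus $\sigma(B)$ is a compact subset of the open right half-plane, and we define $B^z$ for $z\in\mathbb C$ by the holomorphic functional calculus with the principal branch of $\lambda^z$. The map $z\mapsto B^z$ is entire and $B^{z+w}=B^zB^w$. We write $B^{*z}=(B^*)^z$; since $\overline{\lambda^z}=\bar\lambda^{\,\bar z}$ in the right half-plane, $(B^z)^*=B^{*\bar z}$. The inverse is again strictly accretive: with $g=B^{-1}f$ we have $\operatorname{Re}\langle B^{-1}f,f\rangle=\operatorname{Re}\langle g,Bg\rangle\ge\omega\|g\|^2\ge\omega\|B\|^{-2}\|f\|^2$, and $(B^{-1})^z=B^{-z}$.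

An \emph{admissible} sequence is a finitely supported sequence $a\ge0$ with $a\ne0$.

\begin{lemma}\label{lem:V}
Let $a$ be admissible, $V=R^*a$ and $B=M_V$. Then $V$ is a multiplier, $B$ is strictly accretive, $\operatorname{Re}V>0$ on $X$, and
\begin{equation}\label{eq:lower}
|V(x_n)|\ge a_n\qquad\text{for all }n .
\end{equation}
For $z\in\mathbb C$, $B^z$ is multiplication by $V^z$, and $V^z\in\mathcal M$. For real $\alpha$ and finitely supported $c$,
\begin{equation}\label{eq:diag}
B^{*\alpha}R^*c=R^*\big(\overline V^{\,\alpha}c\big).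
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernel}, $V=\sum_ma_m\mu_mk_{x_m}$ is a multiplier with $\operatorname{Re}B\ge\frac12\sum_ma_m\mu_m>0$, and every term of $\operatorname{Re}V(y)=\sum_ma_m\mu_m\operatorname{Re}k_{x_m}(y)$ is nonnegative. At $y=x_n$ we keep only the term $m=n$, which is $a_n\mu_nk(x_n,x_n)=a_n$. This is \eqref{eq:lower}.

Since $B^*k_y=\overline{V(y)}k_y$, every value $V(y)$ lies in $\sigma(B)$. For $\lambda\notin\sigma(B)$ and $g=(\lambda-B)^{-1}f$ we have $(\lambda-V)g=f$ pointwise, so the resolvent is multiplication by $(\lambda-V)^{-1}$. Evaluate $B^zf=\frac1{2\pi i}\oint\lambda^z(\lambda-B)^{-1}f\,d\lambda$ at $y$; Cauchy's formula gives $(B^zf)(y)=V(y)^zf(y)$. In particular $V^z=B^z1\in\mathcal M$. For real $\alpha$, $B^{*\alpha}=(M_{V^\alpha})^*$ sends $k_y$ to $\overline{V(y)}^{\,\alpha}k_y$, and \eqref{eq:diag} follows by linearity.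
\end{proof}

\subsection{A Kato-type inequality}

Formula \eqref{eq:diag} computes powers of $B^*$, but the functions we want to estimate are produced by powers of $B$. The next lemma compares the two. What matters is that the constants do not depend on $B$, since $V$ will be chosen anew for each sequence to be estimated.

\begin{lemma}\label{lem:kato}
Let $B$ be a bounded, strictly accretive operator on a Hilbert space.
\begin{enumerate}
\item[(a)] $\|B^{iy}\|\le e^{\pi|y|/2}$ for $y\in\mathbb R$.
\end{enumerate}
Let $-\frac12<\alpha<\frac12$ and $\kappa_\alpha=\dfrac{\cos\pi\alpha}{2(1+\sin\pi|\alpha|)}>0$. For all vectors $f,g$: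
\begin{enumerate}
\item[(b)] $\operatorname{Re}\langle B^\alpha B^{*-\alpha}f,f\rangle\ge\kappa_\alpha\|f\|^2$;
\item[(c)] $\|B^\alpha g\|\le\kappa_\alpha^{-1}\|B^{*\alpha}g\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The operator $T=(B-1)(B+1)^{-1}$ is a contraction, because $\|(B+1)f\|^2-\|(B-1)f\|^2=4\operatorname{Re}\langle Bf,f\rangle\ge0$. By spectral mapping $\sigma(T)$ lies in the open unit disc, and $B^{iy}=\varphi(T)$ with $\varphi(w)=\big(\frac{1+w}{1-w}\big)^{iy}$. For $\operatorname{Re}\zeta>0$ we have $|\zeta^{iy}|=e^{-y\arg\zeta}\le e^{\pi|y|/2}$, so $|\varphi|\le e^{\pi|y|/2}$ on the disc. Von Neumann's inequality states that $\|\psi(T)\|\le\sup_{|w|\le1}|\psi(w)|$ for a contraction $T$ and $\psi$ holomorphic near the closed disc. Apply it to $\psi(w)=\varphi(\rho w)$ and let $\rho\to1$; these functions converge to $\varphi$ uniformly near $\sigma(T)$.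

(b) Replacing $B$ by $B^{-1}$ changes $\alpha$ to $-\alpha$, so let $0\le\alpha<\frac12$. Let $\|f\|=1$ and consider the entire function $h(z)=\langle B^zB^{*-z}f,f\rangle$ on the strip $\Sigma=\{z=x+iy:0\le x\le\frac12\}$. The point is that $\operatorname{Re}h$ can be bounded below on both sides of $\Sigma$.
\begin{itemize}
\item On $x=0$: since $(B^{iy})^*=B^{*-iy}$, we have $h(iy)=\|B^{*-iy}f\|^2\ge\|B^{*iy}\|^{-2}\ge e^{-\pi|y|}$, by (a) applied to $B^*$.
\item On $x=\frac12$: with $W=B^{-1/2+iy}$ we have $W^*=B^{*(-1/2-iy)}$ and $B^{1/2+iy}B^{*-(1/2+iy)}=WBW^*$, so $\operatorname{Re}h=\operatorname{Re}\langle BW^*f,W^*f\rangle\ge0$.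
\item In $\Sigma$: $|h(x+iy)|\le\|B^x\|\|B^{iy}\|\|B^{*-iy}\|\|B^{*-x}\|\le C_Be^{\pi|y|}$, by (a).
\end{itemize}
We compare $\operatorname{Re}h$ with the harmonic function
\[
v(x+iy)=\frac12\operatorname{Re}\cot\Big(\frac\pi4+\frac{\pi z}2\Big)=\frac{\cos\pi x}{2(\cosh\pi y+\sin\pi x)},
\]
where we used $\operatorname{Re}\cot(\xi+i\zeta)=\sin2\xi/(\cosh2\zeta-\cos2\xi)$. On $\Sigma$ we have $0\le v\le\frac12$, $v(iy)=(e^{\pi y}+e^{-\pi y})^{-1}\le e^{-\pi|y|}$, $v(\frac12+iy)=0$ and $v(\alpha)=\kappa_\alpha$. So $\operatorname{Re}h-v\ge0$ on $\partial\Sigma$. To pass to the interior of the unbounded strip, let $s>0$ and add the harmonic function $s\operatorname{Re}\cos\big(\frac{3\pi}2(z-\frac14)\big)=s\cos\big(\frac{3\pi}2(x-\frac14)\big)\cosh\frac{3\pi y}2$. On $\Sigma$ it is at least $s\cos\frac{3\pi}8\cosh\frac{3\pi y}2$, which is positive and grows faster than $e^{\pi|y|}$. The sum is therefore nonnegative on the boundary of every sufficiently long rectangle $\Sigma\cap\{|y|\le L\}$, hence at $z=\alpha$ by the minimum principle.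 Letting $s\to0$ gives $\operatorname{Re}h(\alpha)\ge\kappa_\alpha$.

(c) By (b) and the Cauchy--Schwarz inequality, $\|B^\alpha B^{*-\alpha}f\|\ge\kappa_\alpha\|f\|$. Apply this with $B^*$ in place of $B$ and $f=B^\alpha g$.
\end{proof}

The restriction $|\alpha|<\frac12$ cannot be relaxed. For the scalar $B=e^{i\vartheta}$, $|\vartheta|<\frac\pi2$, the left side of (b) is $\cos(2\alpha\vartheta)|f|^2$, and for $\alpha=\frac12$ the infimum of $\cos\vartheta$ is $0$. Example~\ref{ex:hardy} shows the same for (c).

\subsection{Powers and the scale}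

The bound on imaginary powers gives the one way we have to show that a function lies in $\mathcal H^q$, $1<q<2$: we connect $F\in\mathcal M$ to the product $V^\beta F\in\mathcal M\odot\mathcal M$ by the analytic family $V^{\beta z}F$.

\begin{lemma}\label{lem:power}
Let $a$ be admissible, $V=R^*a$, $F\in\mathcal M$, $\beta>0$, $0<t<1$ and $\frac1q=\frac{1+t}2$. Then
\[
\|V^{\beta t}F\|_{\mathcal H^q}\le C\,\|V^\beta\|_{\mathcal M}^t\,\|F\|_{\mathcal M},
\]
where $C$ does not depend on $(x_n)$, $a$ or $F$.
\end{lemma}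

\begin{proof}
Let $B=M_V$ and $N=\|V^\beta\|_{\mathcal M}$, which is positive because $V$ has no zeros. Put $\Phi(z)=e^{z^2-t^2}N^{t-z}B^{\beta z}F$. This is an entire function with values in $\mathcal M\subseteq\mathcal H^1$. By Lemma~\ref{lem:kato}(a), its norm in $\mathcal M$ on the strip $0\le\operatorname{Re}z\le1$ is at most a constant times $e^{-y^2+\pi\beta|y|/2}$, so it is bounded and tends to $0$ as $|y|\to\infty$. On the left side,
\[
\|\Phi(iy)\|_{\mathcal M}\le e^{-y^2+\pi\beta|y|/2}N^t\|F\|_{\mathcal M}.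
\]
On the right side, $B^{\beta(1+iy)}F=V^\beta\cdot B^{i\beta y}F$ is a product of two elements of $\mathcal M$, so
\[
\|\Phi(1+iy)\|_{\mathcal H^1}\le e^{1-y^2}N^{t-1}\cdot N\,e^{\pi\beta|y|/2}\|F\|_{\mathcal M}=e^{1-y^2+\pi\beta|y|/2}N^t\|F\|_{\mathcal M}.
\]
Hence $V^{\beta t}F=\Phi(t)$ has norm at most $C_\beta N^t\|F\|_{\mathcal M}$ in $[\mathcal M,\mathcal H^1]_{[t]}$, which is $\mathcal H^q$ by Lemma~\ref{lem:reit}.
\end{proof}

\section{One point}\label{sec:onepoint}

The method is visible when the sequence is replaced by a single point $x$. Let $1<q<2$ and $p=q'$. The bound $\|R^*c\|_{\mathcal H^q}\le C\|c\|_q$, which is the heart of Section~\ref{sec:carleson}, reads for $c=k(x,x)$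
\begin{equation}\label{eq:onepoint}
\|k_x\|_{\mathcal H^q}\le Ck(x,x)^{1/p}.
\end{equation}
By Lemma~\ref{lem:dual}(a) this is the upper bound in \eqref{eq:pointeval} for the exponent $p>2$. One would like to obtain it by interpolating between $\|k_x\|_{\mathcal M}=k(x,x)^{1/2}$ and a bound $\|k_x\|_{\mathcal H^1}\le C$, but that endpoint bound is false.

\begin{example}\label{ex:hardy}
Let $\mathcal M=H^2(\mathbb D)$, let $m$ be normalized arc length on the unit circle $\mathbb T$, and put $J(x)=\int_{\mathbb T}|1-\bar xw|^{-1}\,dm(w)$. By Fatou's lemma $J(x)\to\infty$ as $x\to1$, since $|1-w|^{-1}$ is not integrable. If $k_x=\sum_nf_ng_n$, the Cauchy--Schwarz inequality on the circle of radius $\rho<1$ gives $\int|k_x(\rho w)|\,dm\le\sum_n\|f_n\|\|g_n\|$; letting $\rho\to1$ we obtain $\|k_x\|_{\mathcal H^1}\ge J(x)$. The same integral shows that Lemma~\ref{lem:kato}(c) fails for $\alpha=-\frac12$: with $B=M_{k_x}$ we have $\|B^{-1/2}k_x\|^2=\|k_x^{1/2}\|_{H^2}^2=J(x)$, while $\|B^{*-1/2}k_x\|^2=k(x,x)^{-1}\|k_x\|^2=1$.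
\end{example}

We prove \eqref{eq:onepoint} instead by factoring. Take $V=k_x$ and $B=M_V$. For $\frac12<\gamma\le1$ write $k_x^\gamma=B^{-(1-\gamma)}k_x$. Lemma~\ref{lem:kato}(c) replaces $B$ by $B^*$, which has $k_x$ as an eigenvector with eigenvalue $k(x,x)$:
\[
\|k_x^\gamma\|_{\mathcal M}\le\kappa_{1-\gamma}^{-1}\|B^{*-(1-\gamma)}k_x\|=\kappa_{1-\gamma}^{-1}\,k(x,x)^{\gamma-1/2}.
\]
Let $t=\frac2q-1$ and write $k_x=k_x^{\beta t}\cdot k_x^{1-\beta t}$. If $\frac12<\beta\le1$ and $\beta t<\frac12$, the last estimate applies to $\gamma=\beta$ and to $\gamma=1-\beta t$, and Lemma~\ref{lem:power} gives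
\[
\|k_x\|_{\mathcal H^q}\le C\|k_x^\beta\|_{\mathcal M}^t\|k_x^{1-\beta t}\|_{\mathcal M}\le Ck(x,x)^{(\beta-\frac12)t+\frac12-\beta t}=Ck(x,x)^{(1-t)/2}=Ck(x,x)^{1/p}.
\]
The conditions $\beta>\frac12$ and $\beta t<\frac12$ are compatible exactly when $t<1$, that is, when $q>1$ and $p<\infty$.

For a sequence, $V$ must be adapted to the coefficients $c$, and \eqref{eq:lower} replaces the exact eigenvalue. The exponents stay the same, with $\beta=r/2$, and we fix them now. Given $1<q<2$ and $p=q'$, put
\begin{equation}\label{eq:exp}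
t=\frac2q-1=1-\frac2p\in(0,1),\qquad\text{choose }r\in(1,2)\text{ with }rt<1,\qquad\alpha=\frac{rt}2\in\Big(0,\frac12\Big).
\end{equation}
We shall use the identities $2\alpha/r=t$, $q(1+t)=2$, $qt=2-q$ and $pt=p-2$.

\section{The Carleson condition}\label{sec:carleson}

\subsection{From $p=2$ to all $p$}

In this subsection $(x_n)$ is $2$-Carleson, with $\|R\|_{\mathcal M\to L^2(\mu)}\le\Lambda$. The range $1\le p\le2$ is elementary.

\begin{lemma}\label{lem:small}
$\|R\|_{\mathcal H^1\to L^1(\mu)}\le\Lambda^2$, and $R:\mathcal H^p\to L^p(\mu)$ is bounded for $1\le p\le2$.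
\end{lemma}

\begin{proof}
For $u,w\in\mathcal M$, $\int|uw|\,d\mu\le\|Ru\|_2\|Rw\|_2\le\Lambda^2\|u\|\|w\|$. Sum over a representation of $h\in\mathcal H^1$ and take the infimum. For $1<p<2$ interpolate, using Lemma~\ref{lem:reit}.
\end{proof}

For $p>2$ we pass to the dual statement about $R^*$ on $L^q(\mu)$ and follow Section~\ref{sec:onepoint}. The first step is the norm of $V^{r/2}$.

\begin{lemma}\label{lem:Vr}
Let $1<r\le2$, let $a$ be admissible and $V=R^*a$. Then
\[
\|V^{r/2}\|_{\mathcal M}\le C\|a\|_r^{r/2}\qquad\text{and}\qquad\int|V|^r\,d\mu\le C\int a^r\,d\mu .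
\]
\end{lemma}

\begin{proof}
Let $\gamma=1-\frac r2\in[0,\frac12)$ and $B=M_V$, so that $V^{r/2}=B^{-\gamma}R^*a$. By Lemma~\ref{lem:kato}(c) and \eqref{eq:diag},
\[
\|V^{r/2}\|_{\mathcal M}\le\kappa_\gamma^{-1}\|B^{*-\gamma}R^*a\|=\kappa_\gamma^{-1}\|R^*(\overline V^{\,-\gamma}a)\|\le\kappa_\gamma^{-1}\Lambda\,\big\||V|^{-\gamma}a\big\|_2 .
\]
By \eqref{eq:lower}, $|V|^{-\gamma}a\le a^{1-\gamma}=a^{r/2}$ on the support of $a$, and $\|a^{r/2}\|_2=\|a\|_r^{r/2}$. For the second bound, $\int|V|^r\,d\mu=\|R(V^{r/2})\|_2^2\le\Lambda^2\|V^{r/2}\|^2_{\mathcal M}$.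
\end{proof}

The second step is the factorization $R^*c=V^\alpha F$. We state it for an arbitrary admissible $a$, since it will be used with two different choices.

\begin{lemma}\label{lem:factor}
Let $1<q<2$ with exponents as in \eqref{eq:exp}. For $a$ admissible, $V=R^*a$ and $c$ finitely supported,
\[
\|R^*c\|_{\mathcal H^q}\le C\,\|a\|_r^{\alpha}\,\big\|R^*\big(\overline V^{\,-\alpha}c\big)\big\|_{\mathcal M}.
\]
\end{lemma}

\begin{proof}
Let $B=M_V$ and $F=B^{-\alpha}R^*c$. By Lemma~\ref{lem:kato}(c) and \eqref{eq:diag}, $\|F\|_{\mathcal M}\le\kappa_\alpha^{-1}\|R^*(\overline V^{\,-\alpha}c)\|_{\mathcal M}$. Since $R^*c=V^\alpha F$ and $\alpha=\frac r2t$, Lemma~\ref{lem:power} with $\beta=\frac r2$ gives $\|R^*c\|_{\mathcal H^q}\le C\|V^{r/2}\|^t_{\mathcal M}\|F\|_{\mathcal M}$, and $\|V^{r/2}\|_{\mathcal M}^t\le C\|a\|_r^{rt/2}=C\|a\|_r^\alpha$ by Lemma~\ref{lem:Vr}.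
\end{proof}

\begin{proposition}\label{prop:carleson}
Let $(x_n)$ be $2$-Carleson and $1<s<\infty$. Then $R:\mathcal H^s\to L^s(\mu)$ is bounded and $R^*$ extends to a bounded operator $L^s(\mu)\to\mathcal H^s$. Consequently $G=RR^*$ extends to a bounded operator $G_s$ on $L^s(\mu)$, and $G_s$ and $G_{s'}$ are adjoint to each other.
\end{proposition}

\begin{proof}
The case $s=2$ is the hypothesis. Let $1<q<2$, $p=q'$, with exponents as in \eqref{eq:exp}. There are four bounds to prove, and $R$ on $\mathcal H^q$ is covered by Lemma~\ref{lem:small}.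

\emph{$R^*$ on $L^q(\mu)$.} Let $c\ne0$ be finitely supported, $a=|c|^{q/r}$ and $V=R^*a$. Then $\|a\|_r^\alpha=\|c\|_q^{q\alpha/r}=\|c\|_q^{qt/2}$. By \eqref{eq:lower}, on the support of $c$ we have $|V|^{-2\alpha}|c|^2\le|c|^{2-2\alpha q/r}=|c|^{2-qt}=|c|^q$. Lemma~\ref{lem:factor} now gives
\[
\|R^*c\|_{\mathcal H^q}\le C\|a\|_r^\alpha\,\Lambda\,\big\||V|^{-\alpha}c\big\|_2\le C\|c\|_q^{qt/2}\|c\|_q^{q/2}=C\|c\|_q .
\]

\emph{$R$ on $\mathcal H^p$.} For $f\in\mathcal H^p$ and finitely supported $c$, \eqref{eq:adj}, Lemma~\ref{lem:dual}(a) and the bound just proved give $|\int Rf\,\bar c\,d\mu|=|\langle f,R^*c\rangle|\le C\|f\|_{\mathcal H^p}\|c\|_q$. Take the supremum over $\|c\|_q\le1$.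

\emph{$R^*$ on $L^p(\mu)$.} For finitely supported $c$ and $g\in\mathcal M$, \eqref{eq:adj}, H\"older's inequality and Lemma~\ref{lem:small} give $|\langle R^*c,g\rangle|\le\|c\|_p\|Rg\|_q\le C\|c\|_p\|g\|_{\mathcal H^q}$. By Lemma~\ref{lem:dual}(b), $\|R^*c\|_{\mathcal H^p}\le C\|c\|_p$.

The bounds for $R^*$ extend by density. For finitely supported $c,u$, \eqref{eq:adj} gives $\int Gc\,\bar u\,d\mu=\langle R^*c,R^*u\rangle=\int c\,\overline{Gu}\,d\mu$, and by density this holds for $c\in L^s(\mu)$ and $u\in L^{s'}(\mu)$.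
\end{proof}

\subsection{From one $p$ to $p=2$}

\begin{proposition}\label{prop:carleson2}
Let $1\le p<\infty$. If $(x_n)$ is $p$-Carleson, then it is $2$-Carleson.
\end{proposition}

\begin{proof}
Let $\|R\|_{\mathcal H^p\to L^p(\mu)}\le D$ and $p\ne2$.

\emph{Case $p=1$.} For $f\in\mathcal M$, $\int|f|^2\,d\mu=\|R(f^2)\|_1\le D\|f^2\|_{\mathcal H^1}\le D\|f\|_{\mathcal M}^2$.

\emph{Case $1<p<2$.} The natural analogue of $f^2$ is $f^{2/p}$, which makes sense for $f=V=R^*a$ with $a$ admissible; these functions suffice. Lemma~\ref{lem:power} with $\beta=1$, $F=V$ and $t=\frac2p-1$ gives $\|V^{2/p}\|_{\mathcal H^p}\le C\|V\|_{\mathcal M}^{2/p}$. Hence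
\[
\int|V|^2\,d\mu=\|R(V^{2/p})\|_p^p\le D^p\|V^{2/p}\|_{\mathcal H^p}^p\le CD^p\|V\|_{\mathcal M}^2 .
\]
By \eqref{eq:adj}, $\|V\|_{\mathcal M}^2=\int Va\,d\mu\le\|V\|_2\|a\|_2\le C_1D^{p/2}\|V\|_{\mathcal M}\|a\|_2$, so $\|R^*a\|_{\mathcal M}\le C_1D^{p/2}\|a\|_2$. Write a finitely supported $c$ as $a_1-a_2+i(a_3-a_4)$, with the positive and negative parts of its real and imaginary parts. Then $\sum_j\|a_j\|_2^2=\|c\|_2^2$, so $\|R^*c\|_{\mathcal M}\le C_1D^{p/2}\sum_j\|a_j\|_2\le2C_1D^{p/2}\|c\|_2$.

\emph{Case $p>2$.} Now $\mathcal M$ lies between $\mathcal H^1$ and $\mathcal H^p$, and the bound on $\mathcal H^1$ is controlled by the unknown bound on $\mathcal M$. To use this circle we truncate, so that the unknown is finite. Let $R_N$ and $\mu^{(N)}$ be the operator and the measure for the points $x_1,\dots,x_N$, and let $\Lambda_N=\|R_N\|_{\mathcal M\to L^2(\mu^{(N)})}$. Then $0<\Lambda_N<\infty$, since $R_N1\ne0$. The proof of Lemma~\ref{lem:small} gives $\|R_N\|_{\mathcal H^1\to L^1(\mu^{(N)})}\le\Lambda_N^2$, and $\|R_N\|_{\mathcal H^p\to L^p(\mu^{(N)})}\le D$.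 With $\eta=p'/2\in(\frac12,1)$ we have $(1-\eta)+\frac\eta p=1-\frac\eta{p'}=\frac12$, so $\mathcal M=[\mathcal H^1,\mathcal H^p]_{[\eta]}$ and $\Lambda_N\le C\Lambda_N^{2(1-\eta)}D^\eta$ with $C$ independent of $N$. Thus $\Lambda_N^{p'-1}\le CD^{p'/2}$. Since $p'>1$, the numbers $\Lambda_N$ are bounded, and $\int|f|^2\,d\mu\le\sup_N\Lambda_N^2\,\|f\|^2$.
\end{proof}

Lemma~\ref{lem:small} and Propositions~\ref{prop:carleson} and \ref{prop:carleson2} prove Theorem~\ref{thm:supp}(i).

\section{From $\mathcal M$ to $\mathcal H^p$}\label{sec:forward}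

Let $(x_n)$ be interpolating for $\mathcal M$, with constants $\varepsilon,\Lambda$ as in \eqref{eq:riesz}. By Proposition~\ref{prop:carleson}, $R$ is bounded on every $\mathcal H^s$, and to show that it is onto it suffices to invert $G_s=RR^*$. On $L^2(\mu)$ we have $\int Gc\,\bar c\,d\mu=\|R^*c\|^2\ge\varepsilon^2\|c\|_2^2$. This argument uses the Hilbert space structure, and it does not transfer to $L^s(\mu)$ directly. It does survive the insertion of a weight $|V|^{-2\nu}$, by Lemma~\ref{lem:kato}(b), and an $L^s$ norm is a weighted $L^2$ norm for a weight adapted to the sequence being measured.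

\begin{lemma}[Weighted inequality]\label{lem:weighted}
Let $-\frac12<\nu<\frac12$, let $a$ be admissible, $V=R^*a$, and let $c$ be finitely supported with support $S$. Then
\begin{equation}\label{eq:weighted}
\int|c|^2|V|^{-2\nu}\,d\mu\le\frac1{\kappa_\nu^2\varepsilon^4}\int_S|Gc|^2|V|^{-2\nu}\,d\mu .
\end{equation}
\end{lemma}

\begin{proof}
Let $B=M_V$ and $u=\overline V^{\,-\nu}c$, so that $B^{*\nu}R^*u=R^*c$ by \eqref{eq:diag}. By \eqref{eq:riesz}, Lemma~\ref{lem:kato}(b) with exponent $-\nu$, and \eqref{eq:adj},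
\[
\kappa_\nu\varepsilon^2\|u\|_2^2\le\kappa_\nu\|R^*u\|^2\le\operatorname{Re}\langle B^{-\nu}B^{*\nu}R^*u,R^*u\rangle=\operatorname{Re}\langle V^{-\nu}R^*c,R^*u\rangle=\operatorname{Re}\int V^{-\nu}\,Gc\,\bar u\,d\mu .
\]
Since $u$ is supported on $S$, the right side is at most $\||V|^{-\nu}Gc\,1_S\|_2\|u\|_2$. Divide by $\|u\|_2$, square, and use $|u|=|V|^{-\nu}|c|$.
\end{proof}

We control $V$ from below pointwise, by \eqref{eq:lower}, and from above in $L^r(\mu)$, by Lemma~\ref{lem:Vr}. With a negative power of $|V|$ the pointwise bound is useful on the right of \eqref{eq:weighted}, so $V$ is built from $Gc$; with a positive power it is useful on the left, so $V$ is built from $c$. On the other side H\"older's inequality and the $L^r$ bound remove the weight.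

\begin{proposition}\label{prop:invert}
Let $(x_n)$ be interpolating for $\mathcal M$ and $1<s<\infty$. Then $G_s$ is invertible on $L^s(\mu)$, the operator $R^*G_s^{-1}:L^s(\mu)\to\mathcal H^s$ is a bounded right inverse of $R$, and $(x_n)$ is interpolating for $\mathcal H^s$.
\end{proposition}

\begin{proof}
Let $1<q<2$, $p=q'$, with exponents as in \eqref{eq:exp}, and let $c\ne0$ be finitely supported with support $S$.

\emph{$G$ is bounded below on $L^q(\mu)$.} Let $g=|Gc|1_S$. It is finitely supported, and $g\ne0$ because $\int_SGc\,\bar c\,d\mu=\|R^*c\|^2>0$. Let $a=g^{q/r}$ and $V=R^*a$. By \eqref{eq:weighted} with $\nu=\alpha$ and \eqref{eq:lower},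
\[
\int|c|^2|V|^{-2\alpha}\,d\mu\le C\int_{\{g>0\}}g^2a^{-2\alpha}\,d\mu=C\int g^{2-qt}\,d\mu=C\|g\|_q^q .
\]
Write $|c|^q=(|c|^2|V|^{-2\alpha})^{q/2}|V|^{\alpha q}$ and apply H\"older's inequality with exponents $\frac2q$ and $\frac2{2-q}$. Since $\frac{2\alpha q}{2-q}=\frac{rtq}{qt}=r$ and $\int|V|^r\,d\mu\le C\int a^r\,d\mu=C\|g\|_q^q$,
\[
\|c\|_q^q\le\Big(\int|c|^2|V|^{-2\alpha}\,d\mu\Big)^{\frac q2}\Big(\int|V|^r\,d\mu\Big)^{\frac{2-q}2}\le C\big(\|g\|_q^q\big)^{\frac q2+\frac{2-q}2}=C\|g\|_q^q\le C\|Gc\|_q^q .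
\]

\emph{$G$ is bounded below on $L^p(\mu)$.} Let $a=|c|^{p/r}$ and $V=R^*a$, so that $a^{2\alpha}=|c|^{pt}=|c|^{p-2}$. Use \eqref{eq:lower}, then \eqref{eq:weighted} with $\nu=-\alpha$, then H\"older's inequality with exponents $\frac p2$ and $\frac p{p-2}$, noting that $\frac{2\alpha p}{p-2}=r$:
\[
\|c\|_p^p=\int|c|^2a^{2\alpha}\,d\mu\le\int|c|^2|V|^{2\alpha}\,d\mu\le C\int|Gc|^2|V|^{2\alpha}\,d\mu\le C\|Gc\|_p^2\Big(\int|V|^r\,d\mu\Big)^{\frac{p-2}p}.
\]
By Lemma~\ref{lem:Vr}, $\int|V|^r\,d\mu\le C\|c\|_p^p$, so $\|c\|_p^p\le C\|Gc\|_p^2\|c\|_p^{p-2}$ and $\|c\|_p\le C\|Gc\|_p$.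

\emph{Conclusion.} For $s=2$ the lower bound is \eqref{eq:weighted} with $\nu=0$. By density, $G_s$ is bounded below on $L^s(\mu)$ for every $1<s<\infty$. Its adjoint $G_{s'}$ is bounded below too, so $G_s$ is onto, and hence invertible. Since $R(R^*G_s^{-1})=G_sG_s^{-1}=I$ and $R^*:L^s(\mu)\to\mathcal H^s$ is bounded, $R$ maps $\mathcal H^s$ boundedly onto $L^s(\mu)$. Apply \eqref{eq:reform}.
\end{proof}

\section{From $\mathcal H^p$ to $\mathcal M$}\label{sec:backward}

Let $(x_n)$ be interpolating for $\mathcal H^p$, where $1\le p<\infty$. By Proposition~\ref{prop:carleson2} it is $2$-Carleson, so the upper bound in \eqref{eq:riesz} holds and Lemmas~\ref{lem:Vr} and \ref{lem:factor} are available. It remains to prove the lower bound in \eqref{eq:riesz}. By \eqref{eq:reform} and the open mapping theorem there is a constant $K$ such that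
\begin{equation}\label{eq:open}
\text{for every }e\in L^p(\mu)\text{ there is }f\in\mathcal H^p\text{ with }Rf=e\text{ and }\|f\|_{\mathcal H^p}\le K\|e\|_p .
\end{equation}

\subsection{The case $p>2$}

Duality turns \eqref{eq:open} into a lower bound for $R^*$ in the norm of $\mathcal H^q$, $q=p'<2$, and Lemma~\ref{lem:factor} bounds exactly such norms from above by norms in $\mathcal M$.

\begin{proposition}\label{prop:bigp}
Let $2<p<\infty$. If $(x_n)$ is interpolating for $\mathcal H^p$, then it is interpolating for $\mathcal M$.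
\end{proposition}

\begin{proof}
Let $q=p'$, with exponents as in \eqref{eq:exp}. Let $c\neq0$ be finitely supported. Choose $e\in L^p(\mu)$ with $\|e\|_p=1$ and $\int e\,\bar c\,d\mu=\|c\|_q$, and take $f$ as in \eqref{eq:open}. By \eqref{eq:adj} and Lemma~\ref{lem:dual}(a),
\begin{equation}\label{eq:duallower}
\|c\|_q=\langle f,R^*c\rangle\le CK\|R^*c\|_{\mathcal H^q}.
\end{equation}
Now let $u\ne0$ be finitely supported. Put $a=|u|^{2/r}$, $V=R^*a$ and $c=\overline V^{\,\alpha}u$. Then $\|a\|_r^\alpha=\|u\|_2^{2\alpha/r}=\|u\|_2^t$, and Lemma~\ref{lem:factor} gives $\|R^*c\|_{\mathcal H^q}\le C\|u\|_2^t\|R^*u\|_{\mathcal M}$. On the other hand $|c|=|V|^\alpha|u|\ge a^\alpha|u|=|u|^{1+t}$ by \eqref{eq:lower}, so $\|c\|_q^q\ge\int|u|^{q(1+t)}\,d\mu=\|u\|_2^2$. With \eqref{eq:duallower},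
\[
\|u\|_2^{2/q}\le C\|u\|_2^t\,\|R^*u\|_{\mathcal M},
\]
and $\frac2q-t=1$. This is the lower bound in \eqref{eq:riesz}.
\end{proof}

\subsection{The case $p\le2$}

For $p<2$ duality would lead to norms in $\mathcal H^{p'}$ with $p'>2$, to which Lemma~\ref{lem:factor} does not apply. We extract from \eqref{eq:open} only the separation of the sequence, and then use a theorem on interpolation by multipliers.

\begin{lemma}\label{lem:sep}
Let $1\le p\le2$. If $(x_n)$ is interpolating for $\mathcal H^p$, then it is separated.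
\end{lemma}

\begin{proof}
Let $x=x_m$ and $y=x_n$ with $m\ne n$, and $d=d(x,y)$. The sequence $e$ with $e_m=k(x,x)^{1/p}$ and all other entries $0$ has $\|e\|_p=1$, so \eqref{eq:open} gives $f\in\mathcal H^p$ with $\|f\|_{\mathcal H^p}\le K$, $f(x)=k(x,x)^{1/p}$ and $f(y)=0$. We test $f$ against a functional that is small when $d$ is small. Let $\lambda=k(y,x)/k(y,y)$, so that $\lambda k_y$ is the orthogonal projection of $k_x$ onto the line through $k_y$, and let $\ell(h)=h(x)-\bar\lambda h(y)$. On $\mathcal M$ we have $\ell(h)=\langle h,k_x-\lambda k_y\rangle$, so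
\[
\|\ell\|_{\mathcal M^*}^2=\|k_x-\lambda k_y\|^2=k(x,x)-\frac{|k(y,x)|^2}{k(y,y)}=d^2k(x,x).
\]
On $\mathcal H^1$, Lemmas~\ref{lem:density}(a) and \ref{lem:kernel} give $\|\ell\|_{(\mathcal H^1)^*}\le k(x,x)+|\lambda|k(y,y)=k(x,x)+|k(y,x)|\le3k(x,x)$.

\emph{Case $1<p\le2$.} Let $\tau=2/p'\in(0,1]$, so that $\frac1p=(1-\tau)+\frac\tau2$. For $p<2$ we have $\mathcal H^p=[\mathcal H^1,\mathcal M]_{[\tau]}$, and interpolation of $\ell$ gives
\[
\|\ell\|_{(\mathcal H^p)^*}\le C\big(3k(x,x)\big)^{1-\tau}\big(d\,k(x,x)^{1/2}\big)^\tau\le Cd^\tau k(x,x)^{1/p};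
\]
for $p=2$ this is the bound on $\mathcal M$. Hence $k(x,x)^{1/p}=\ell(f)\le CKd^\tau k(x,x)^{1/p}$, and $d\ge(CK)^{-1/\tau}$.

\emph{Case $p=1$.} Here $\tau=0$ and the bound for $\ell$ contains no power of $d$; on products the right coefficient is $\bar\lambda^2$. For $u,w\in\mathcal M$,
\[
u(x)w(x)-\bar\lambda^2u(y)w(y)=\ell(u)w(x)+\bar\lambda u(y)\ell(w).
\]
Since $|w(x)|\le k(x,x)^{1/2}\|w\|$ and $|\lambda u(y)|\le|k(y,x)|k(y,y)^{-1/2}\|u\|\le k(x,x)^{1/2}\|u\|$, each term on the right is at most $d\,k(x,x)\|u\|\|w\|$. Summing over representations, $|h(x)-\bar\lambda^2h(y)|\le2d\,k(x,x)\|h\|_{\mathcal H^1}$ for $h\in\mathcal H^1$. With $h=f$ this gives $d\ge1/(2K)$.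
\end{proof}

\begin{theorem}[Aleman, Hartz, McCarthy and Richter \cite{AHMRinterp}]\label{thm:AHMR}
Let $k$ be a normalized complete Pick kernel such that $k_x$ and $k_y$ are linearly independent whenever $x\ne y$. Let $(x_n)$ be a sequence with $\inf_{m\ne n}d(x_m,x_n)>0$ and $\sum_n|f(x_n)|^2/k(x_n,x_n)\le C\|f\|^2$ for all $f$ in the space. Then every bounded scalar sequence is $(\varphi(x_n))_n$ for some multiplier $\varphi$.
\end{theorem}

\begin{proposition}\label{prop:geom}
If $(x_n)$ is separated and $2$-Carleson, then it is interpolating for $\mathcal M$.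
\end{proposition}

\begin{proof}
Our kernel need not satisfy the independence hypothesis of Theorem~\ref{thm:AHMR} on all of $X$, so we restrict it to a subset $Y$. If $k_{x_j}=1$ for some $j$, let $Y=\{x_n\}$ with base point $x_j$. Otherwise let $Y=\{x_n\}\cup\{x_0\}$ with base point $x_0$. In both cases $k|_{Y\times Y}$ is a normalized complete Pick kernel; let $\mathcal M_Y$ be its Hilbert space. Two kernel functions of $\mathcal M_Y$, at points $y\ne y'$, are linearly independent if and only if their Gram determinant is positive, that is, $d(y,y')>0$. For two points of the sequence this holds by separation. For $x_n$ and $x_0$ in the second case, $d(x_n,x_0)^2=1-1/k(x_n,x_n)$, and this is positive because $k(x_n,x_n)-1=\|k_{x_n}-1\|_{\mathcal M}^2>0$. Separation and, as noted after \eqref{eq:riesz}, the $2$-Carleson condition depend only on the numbers $k(x_m,x_n)$, so they hold in $\mathcal M_Y$.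

The map $\varphi\mapsto(\varphi(x_n))_n$ from $\operatorname{Mult}(\mathcal M_Y)$ to $\ell^\infty$ is contractive, since the numbers $\overline{\varphi(x_n)}$ are eigenvalues of $M_\varphi^*$, and it is onto by Theorem~\ref{thm:AHMR}. By the open mapping theorem there is $C_0$ such that for every choice of signs $\sigma_n=\pm1$ there is a multiplier $\varphi$ of $\mathcal M_Y$ with $\|M_\varphi\|\le C_0$ and $\varphi(x_n)=\sigma_n$. For a finite sum, $M_\varphi^*\sum_n\gamma_n\hat k_n=\sum_n\sigma_n\gamma_n\hat k_n$ in $\mathcal M_Y$, so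
\[
\Big\|\sum_n\sigma_n\gamma_n\hat k_n\Big\|^2\le C_0^2\Big\|\sum_n\gamma_n\hat k_n\Big\|^2 ,
\]
and the same holds in $\mathcal M$, where the Gram matrix is the same. Average over all choices of the finitely many signs involved. The average of $\sigma_m\sigma_n$ is $0$ for $m\ne n$, so the left side becomes $\sum_n|\gamma_n|^2$. This is the lower bound in \eqref{eq:riesz} with $\varepsilon=1/C_0$; the upper bound is the $2$-Carleson condition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $(x_n)$ is interpolating for $\mathcal M$, it is interpolating for $\mathcal H^p$ by Proposition~\ref{prop:invert}. Conversely, let $(x_n)$ be interpolating for $\mathcal H^p$. For $p>2$ apply Proposition~\ref{prop:bigp}. For $1<p<2$ the sequence is $2$-Carleson by Proposition~\ref{prop:carleson2} and separated by Lemma~\ref{lem:sep}, so Proposition~\ref{prop:geom} applies. For $p=2$ there is nothing to prove.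
\end{proof}

\section{The endpoints and the operator of interpolation}\label{sec:endpoints}

\subsection{Proof of Theorem~\ref{thm:supp}(ii)}

A sequence that is interpolating for $\mathcal M$ is $2$-Carleson by \eqref{eq:reform} and separated by Lemma~\ref{lem:sep}; the converse is Proposition~\ref{prop:geom}. For $1<p<\infty$ the remaining equivalence is Theorem~\ref{thm:main}. Let $p=1$. If $(x_n)$ is interpolating for $\mathcal H^1$, it is $2$-Carleson and separated by Proposition~\ref{prop:carleson2} and Lemma~\ref{lem:sep}. Conversely, let $(x_n)$ be interpolating for $\mathcal M$. Then $R:\mathcal H^1\to L^1(\mu)$ is bounded by Lemma~\ref{lem:small}. By \eqref{eq:open} with $p=2$ there are $f_n\in\mathcal M$ with $\|f_n\|\le K$, $f_n(x_n)=k(x_n,x_n)^{1/2}$ and $f_n(x_m)=0$ for $m\ne n$. For $e\in L^1(\mu)$ put $h=\sum_ne_n\mu_nf_n^2$. Then $h\in\mathcal H^1$ because $\sum_n|e_n|\mu_n\|f_n\|^2\le K^2\|e\|_1$, and $h(x_n)=e_n\mu_nk(x_n,x_n)=e_n$. So $R$ is onto.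

\subsection{Proof of Theorem~\ref{thm:supp}(iii)}

By Proposition~\ref{prop:invert} it remains to show that $R^*G_s^{-1}$ does not depend on $s$. The measure $\mu$ is finite, since $\sum_n\mu_n=\|R1\|_2^2\le\Lambda^2$. Hence for $1<s_0<s_1<\infty$ we have $L^{s_1}(\mu)\subseteq L^{s_0}(\mu)$ continuously, as well as $\mathcal H^{s_1}\subseteq\mathcal H^{s_0}$. The extensions of $R^*$, and of $G$, to the two spaces agree on finitely supported sequences, and so on $L^{s_1}(\mu)$ by density. If $e\in L^{s_1}(\mu)$, then $G_{s_0}(G_{s_1}^{-1}e)=G_{s_1}G_{s_1}^{-1}e=e$, and since $G_{s_0}$ is injective, $G_{s_1}^{-1}e=G_{s_0}^{-1}e$.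

\subsection{Proof of Theorem~\ref{thm:supp}(iv)}\label{sec:infinity}

Let $\mathcal M=H^2(\mathbb D)$. Functions in $\mathcal H^\infty$ can be large near the boundary, but they change by a bounded amount over a bounded pseudohyperbolic distance. So we take a sequence that contains pairs of points at a fixed distance, tending to the boundary. For $j\ge1$ let
\[
z_j=1-4^{-j},\qquad w_j=\frac{z_j+\frac12}{1+\frac12z_j},\qquad\text{so that}\qquad1-w_j=\frac{1-z_j}{2+z_j}\in\Big[\frac{1-z_j}3,\frac{1-z_j}2\Big],
\]
and let $(x_n)$ be the sequence $z_1,w_1,z_2,w_2,\dots$. Then $\frac{1-w_j}{1-z_j}\le\frac12$ and $\frac{1-z_{j+1}}{1-w_j}\le\frac34$, so $(x_n)$ increases to $1$ and $1-x_n\le(\frac34)^{n-m}(1-x_m)$ for $m<n$.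

\emph{The sequence is interpolating for $H^2(\mathbb D)$.} This follows from the theorems of Hayman--Newman and Shapiro--Shields; it can also be checked with part (ii). Let $m<n$, $\xi=x_m$, $\zeta=x_n$. Then $\zeta-\xi\ge\frac14(1-\xi)$ and $1-\xi\zeta\le1-\xi^2\le2(1-\xi)$, so $d(\xi,\zeta)\ge\frac18$. Also $1-\xi\zeta\ge1-\xi$, so
\[
|\langle\hat k_m,\hat k_n\rangle|=\frac{\sqrt{(1-\xi^2)(1-\zeta^2)}}{1-\xi\zeta}\le2\sqrt{\frac{1-\zeta}{1-\xi}}\le2\Big(\frac34\Big)^{|m-n|/2},
\]
and this bound also holds for $m=n$. Using $2|\gamma_m\gamma_n|\le|\gamma_m|^2+|\gamma_n|^2$ we get $\|\sum_n\gamma_n\hat k_n\|^2\le2\sum_{i\in\mathbb Z}(\frac34)^{|i|/2}\sum_n|\gamma_n|^2$. So the sequence is separated and $2$-Carleson.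

\emph{It is not interpolating for $\mathcal H^\infty$.} Let $f\in\mathcal H^\infty$. For $z\in\mathbb D$ let $g_z(w)=w(1-\bar zw)^{-2}=\sum_{n\ge1}n\bar z^{\,n-1}w^n$, so that $f'(z)=\langle f,g_z\rangle$. Since $g_z=(wk_z)\cdot k_z$, we have $\|g_z\|_{\mathcal H^1}\le\|k_z\|^2=(1-|z|^2)^{-1}$, and therefore $|f'(z)|\le\|f\|_{\mathcal H^\infty}(1-|z|^2)^{-1}$. The addition formula for $\tanh$ gives $\operatorname{artanh}w_j=\operatorname{artanh}z_j+\operatorname{artanh}\frac12$, so
\begin{equation}\label{eq:bloch}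
|f(z_j)-f(w_j)|\le\|f\|_{\mathcal H^\infty}\int_{z_j}^{w_j}\frac{d\xi}{1-\xi^2}=\|f\|_{\mathcal H^\infty}\operatorname{artanh}\tfrac12 .
\end{equation}
On the other hand, by the Hahn--Banach theorem and Example~\ref{ex:hardy},
\[
\|\delta_{z_j}\|_{(\mathcal H^\infty)^*}=\sup\{|\langle f,k_{z_j}\rangle|:\|f\|_{\mathcal H^\infty}\le1\}=\|k_{z_j}\|_{\mathcal H^1}\ge J(z_j)\to\infty .
\]
If $(x_n)$ were interpolating for $\mathcal H^\infty$, the open mapping theorem would give a constant $K$ and functions $f_j\in\mathcal H^\infty$ with $\|f_j\|_{\mathcal H^\infty}\le K$, $f_j(w_j)=0$ and $f_j(z_j)=\|\delta_{z_j}\|_{(\mathcal H^\infty)^*}$. Then \eqref{eq:bloch} would give $J(z_j)\le K\operatorname{artanh}\frac12$ for all $j$, a contradiction. This completes the proof of Theorem~\ref{thm:supp}.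

\begin{thebibliography}{9}

\bibitem{AHMRinterp}
A.~Aleman, M.~Hartz, J.~E.~McCarthy and S.~Richter,
\emph{Interpolating sequences in spaces with the complete Pick property},
IMRN, 2019.

\bibitem{AHMRscale}
A.~Aleman, M.~Hartz, J.~E.~McCarthy and S.~Richter,
\emph{An $H^p$ scale for complete Pick spaces},
arXiv:2005.08909 (2020).

\bibitem{BL}
Bergh and L\"ofstr\"om,
\emph{Interpolation Spaces}.

\end{thebibliography}
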